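\title{Symplectic Ehrhart zeta functions: the middle coefficient, a closed formula, and a duality}

\begin{abstract}
Fix a lattice polytope in $\mathbb{R}^{2n}$ and a prime $p$, and sum its $\ell$th Ehrhart coefficient over the lattices of $p$-power index over $\mathbb{Z}^{2n}$ that are images of $\mathbb{Z}^{2n}$ under symplectic similitudes. The resulting Dirichlet series does not depend on the polytope. We prove that for $\ell=n$ it is a single Igusa function of degree $n$ times a geometric series. For every $\ell\in\{0,\dots,2n\}$ we give a closed formula, a duality $\ell\leftrightarrow 2n-\ell$ and the rightmost pole, and for $\ell=n$ a functional equation under $p\to p^{-1}$. The proof counts lattices by their intersection with a Lagrangian subspace.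
\end{abstract}

\section{Introduction}

\subsection*{Ehrhart coefficients under a change of lattice}

Let $\Lambda\subset\mathbb{R}^N$ be a lattice and $P\subset\mathbb{R}^N$ a polytope whose vertices lie in $\Lambda$. By Ehrhart's theorem there are numbers $E^\Lambda_0(P),\dots,E^\Lambda_N(P)$, the \emph{Ehrhart coefficients}, such that
\[
\#(mP\cap\Lambda)=\sum_{\ell=0}^{N}E^\Lambda_\ell(P)\,m^\ell\qquad(m=1,2,\dots).
\]
The polynomial has degree $\dim P$, and its leading coefficient is a volume: if $0\in P$ and $P$ spans a subspace $U$ of dimension $\ell\ge1$, then $mP\cap\Lambda=mP\cap(\Lambda\cap U)$, and counting points of the lattice $\Lambda\cap U$ in a large dilate gives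
\begin{equation}\label{eq:vol}
E^\Lambda_\ell(P)=\frac{\mathrm{vol}_U(P)}{\mathrm{covol}(\Lambda\cap U)}
\end{equation}
for any fixed Lebesgue measure on $U$.

If $P$ has its vertices in $\Lambda_0$ and $\Lambda\supseteq\Lambda_0$, then $P$ is a lattice polytope for $\Lambda$ as well, and one may ask how the coefficients change. For $\Lambda=p^{-j}\Lambda_0$ the answer does not depend on $P$: since $\#(mP\cap p^{-j}\Lambda_0)=\#(p^jmP\cap\Lambda_0)$, the $\ell$th coefficient is multiplied by $p^{j\ell}$. For other lattices the answer does depend on $P$. The segment from $0$ to $e_1$ has Ehrhart polynomial $m+1$ for $\mathbb{Z}^2$ and for $\mathbb{Z}e_1+\mathbb{Z}p^{-1}e_2$, but $pm+1$ for $\mathbb{Z}p^{-1}e_1+\mathbb{Z}e_2$. The dependence on $P$ disappears when one sums over a sufficiently symmetric family of lattices, and what remains is an invariant of the family and of $\ell$.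

\subsection*{The zeta function}

Fix $n\ge1$ and a prime $p$. Let $\Lambda_0=\mathbb{Z}^{2n}$ with standard basis $e_1,\dots,e_{2n}$, let
\[
\omega(x,y)=\sum_{i=1}^n(x_iy_{n+i}-x_{n+i}y_i)=x^TJy
\]
be the standard symplectic form, and let $\mathrm{GSp}_{2n}(\mathbb{Q})$ be the group of $g\in\mathrm{GL}_{2n}(\mathbb{Q})$ with $g^TJg=\mu J$ for some $\mu\in\mathbb{Q}^\times$. Let $\mathcal{L}$ be the set of lattices $\Lambda\supseteq\Lambda_0$ such that $\Lambda=g\Lambda_0$ for some $g\in\mathrm{GSp}_{2n}(\mathbb{Q})$ and $[\Lambda:\Lambda_0]$ is a power of $p$. For $\ell\in\{0,1,\dots,2n\}$ choose a polytope $P\subset\mathbb{R}^{2n}$ with vertices in $\Lambda_0$ and $E^{\Lambda_0}_\ell(P)\ne0$. The \emph{local Ehrhart zeta function} is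
\[
\mathcal{Z}_{n,\ell,p}(s)=\sum_{\Lambda\in\mathcal{L}}\frac{E^\Lambda_\ell(P)}{E^{\Lambda_0}_\ell(P)}\,[\Lambda:\Lambda_0]^{-s}\qquad(\mathrm{Re}(s)\text{ large}).
\]
It is known that this does not depend on $P$; we include a proof (Proposition~\ref{prop:indep}) because it is also the starting point for general $\ell$. Every index that occurs is a power of $p^n$ (Lemma~\ref{lem:Lk}), so $\mathcal{Z}_{n,\ell,p}$ is a power series in
\[
X=p^{-ns}.
\]
The two extreme cases carry the same information. For $\ell=0$ take $P=\{0\}$: every lattice has weight $1$, and $\mathcal{Z}_{n,0,p}$ counts $\mathcal{L}$ by index. For $\ell=2n$ the weight is $[\Lambda:\Lambda_0]$ by \eqref{eq:vol}, so $\mathcal{Z}_{n,2n,p}(s)=\mathcal{Z}_{n,0,p}(s-1)$. In between, the weight depends on the position of $\Lambda$ and not only on its index.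

\subsection*{Igusa functions}

Write $[n]=\{1,\dots,n\}$ and $\varphi_m(Y)=\prod_{i=1}^m(1-Y^i)$, with $\varphi_0=1$. For $I=\{i_1<\dots<i_r\}\subseteq[n]$ the $Y$-multinomial coefficient is
\[
\binom nI_Y=\frac{\varphi_n(Y)}{\varphi_{i_1}(Y)\varphi_{i_2-i_1}(Y)\cdots\varphi_{n-i_r}(Y)},
\]
so that $\binom n\emptyset_Y=1$ and $\binom nI_Y=\binom n{I\setminus\{n\}}_Y$. The \emph{Igusa function} of degree $n$ is
\[
\mathrm{Ig}_n(Y;u_1,\dots,u_n)=\sum_{I\subseteq[n]}\binom nI_Y\prod_{i\in I}\frac{u_i}{1-u_i},\qquad \mathrm{Ig}_0=1 .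
\]
For example,
\[
\mathrm{Ig}_1(Y;u_1)=\frac1{1-u_1},\qquad \mathrm{Ig}_2(Y;u_1,u_2)=\frac{1+Yu_1}{(1-u_1)(1-u_2)}.
\]
With
\[
y_i=p^{\binom{n+1}2-\binom{i+1}2-ns}\qquad(0\le i\le n),
\]
the case $\ell=0$ is known:
\begin{equation}\label{eq:zero}
\mathcal{Z}_{n,0,p}(s)=\frac1{1-y_0}\,\mathrm{Ig}_n(p^{-1};y_1,\dots,y_n).
\end{equation}

\subsection*{The case $n=1$}

For $g\in\mathrm{GL}_2(\mathbb{Q})$ one has $g^TJg=(\det g)J$, so $\mathcal{L}$ consists of all lattices of $p$-power index over $\mathbb{Z}^2$. Such a lattice $\Lambda$ meets the line $\mathbb{Q}e_1$ in $\mathbb{Z}p^{-a}e_1$ and projects onto $p^{-b}\mathbb{Z}$ in the second coordinate, where $[\Lambda:\mathbb{Z}^2]=p^{a+b}$. It is generated by $p^{-a}e_1$ and one vector $p^{-b}(e_2+\beta e_1)$, and $\beta\in\mathbb{Q}$ is determined modulo $p^{b-a}\mathbb{Z}$. The elements of $\Lambda$ with second coordinate $1$ form the coset $e_2+\beta e_1+\mathbb{Z}p^{-a}e_1$, so $e_2\in\Lambda$ exactly when $\beta\in p^{-a}\mathbb{Z}$. Hence there are $[p^{-a}\mathbb{Z}:p^{b-a}\mathbb{Z}]=p^b$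 lattices with given $(a,b)$. The weight is $1$ for $\ell=0$; it is $p^a$ for $\ell=1$, taking for $P$ the segment from $0$ to $e_1$; and it is $p^{a+b}$ for $\ell=2$. Summing $p^b\cdot(\text{weight})\cdot X^{a+b}$ over $a,b\ge0$ gives, in all three cases,
\begin{equation}\label{eq:n1}
\mathcal{Z}_{1,\ell,p}(s)=\frac1{(1-pX)(1-p^\ell X)}.
\end{equation}
For $\ell=0$ this is \eqref{eq:zero}, with $y_0=pX$ and $y_1=X$. The variable $y_1$ records a step in which $\Lambda\cap\mathbb{Q}e_1$ grows by a factor $p$, and passing from $\ell=0$ to $\ell=1$ replaces $y_1$ by $py_1$.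

This suggests a guess for $\ell=n$ in general. Take for $P$ a simplex spanning $V=\mathbb{Q}e_1+\dots+\mathbb{Q}e_n$, so that the weight of $\Lambda$ is $[\Lambda\cap V:\Lambda_0\cap V]$. If $y_i$ in \eqref{eq:zero} records a step in which $\Lambda\cap V$ grows in $i$ independent directions, then the weight should replace $y_i$ by $p^iy_i=p^{\binom{n+1}2-\binom i2-ns}$. The problem of proving or disproving the resulting formula comes from Alfes, Maglione and Voll \cite{AMV}. The formula is true.

\begin{theorem}\label{thm:middle}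
For all $n\ge1$ and all primes $p$,
\[
\mathcal{Z}_{n,n,p}(s)=\frac1{1-p^{\binom{n+1}2-ns}}\;\mathrm{Ig}_n\Big(p^{-1};\big(p^{\binom{n+1}2-\binom i2-ns}\big)_{i\in[n]}\Big).
\]
\end{theorem}

For general $\ell$ a second family of variables is needed:
\[
\hat y_i=p^{\ell+\binom n2-\binom i2-ns}=p^{\ell-n+i}\,y_i\qquad(1\le i\le n).
\]

\begin{theorem}\label{thm:all}
Let $n\ge1$, let $p$ be a prime and let $0\le\ell\le2n$.
\begin{enumerate}
\item[(i)] \emph{(Closed formula.)}
\begin{multline*}
\mathcal{Z}_{n,\ell,p}(s)=\frac1{1-y_0}\Bigg[\mathrm{Ig}_n(p^{-1};y_1,\dots,y_n)+\frac{p^\ell-1}{p^n-1}\sum_{h=1}^n\binom n{\{h\}}_{p^{-1}}\frac{(p^h-1)\,y_h}{1-\hat y_h}\\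
\times\mathrm{Ig}_h(p^{-1};y_1,\dots,y_h)\,\mathrm{Ig}_{n-h}(p^{-1};\hat y_{h+1},\dots,\hat y_n)\Bigg].
\end{multline*}
\item[(ii)] \emph{(Duality.)} $\mathcal{Z}_{n,\ell,p}(s)=\mathcal{Z}_{n,2n-\ell,p}\big(s-\frac{\ell-n}n\big)$. In particular, $\ell=n$ is the self-dual case.
\item[(iii)] \emph{(Rightmost pole.)} The abscissa of convergence is $\frac{n+1}2+\frac{\max(0,\ell-n)}n$. The pole at this point is simple if $\ell\ne n$ and has order exactly $2$ if $\ell=n$.
\item[(iv)] \emph{(Functional equation for $\ell=n$.)} As a rational function in $p$ and $p^{-s}$,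
\[
\mathcal{Z}_{n,n,p}(s)\big|_{p\to p^{-1}}=(-1)^{n+1}p^{\,n^2+n-2ns}\,\mathcal{Z}_{n,n,p}(s).
\]
\end{enumerate}
\end{theorem}

In (iv) the function is the right-hand side of Theorem~\ref{thm:middle}, and the substitution inverts both indeterminates $p$ and $p^{-s}$. All four parts can be read off from \eqref{eq:n1} when $n=1$, and (i) reduces to \eqref{eq:zero} when $\ell=0$.

The general proof follows the computation for $n=1$, with the line $\mathbb{Q}e_1$ replaced by the Lagrangian subspace $V$. Section~\ref{sec:lattices} describes $\mathcal{L}$ by a self-duality condition and removes the polytope. Section~\ref{sec:duality} shows that this condition ties the projection of $\Lambda$ along a subspace to its intersection with the orthogonal subspace, which already gives (ii). Section~\ref{sec:glue} counts the lattices with a given intersection with $V$, and Section~\ref{sec:types} counts the intersections and proves Theorem~\ref{thm:middle}. The remaining parts of Theorem~\ref{thm:all} occupy Sections~\ref{sec:closed}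 and~\ref{sec:pole}.

\section{Self-dual lattices and the choice of polytope}\label{sec:lattices}

A \emph{lattice} in a finite-dimensional $\mathbb{Q}$-vector space is a finitely generated subgroup that spans it. A vector of a lattice $L$ is \emph{primitive} if it belongs to some basis of $L$, equivalently if its coordinates in any basis have greatest common divisor $1$. An alternating form $B\colon L\times L\to\mathbb{Z}$ is \emph{unimodular} if $y\mapsto B(\cdot,y)$ is an isomorphism $L\to\mathrm{Hom}(L,\mathbb{Z})$, and a \emph{symplectic basis} is a basis in which $B$ has Gram matrix $J$.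

\begin{lemma}\label{lem:symp}
If $B$ is a unimodular alternating form on $L$, then every primitive vector of $L$ is the first vector of a symplectic basis. In particular, $\mathrm{Sp}_{2n}(\mathbb{Z})$ acts transitively on the primitive vectors of $\Lambda_0$.
\end{lemma}

\begin{proof}
Let $v$ be primitive. Some homomorphism $L\to\mathbb{Z}$ sends $v$ to $1$, so there is $w\in L$ with $B(v,w)=1$. For $x\in L$ the vector $x-B(x,w)v+B(x,v)w$ is orthogonal to $v$ and $w$, so $L=(\mathbb{Z}v\oplus\mathbb{Z}w)\oplus L'$ with $L'=\{v,w\}^\perp$. The form is unimodular on $L'$: a homomorphism $L'\to\mathbb{Z}$, extended by zero on $v$ and $w$, equals $B(\cdot,y)$ for a unique $y\in L$, and this $y$ lies in $L'$. Induction on the rank finishes the construction. For $L=\Lambda_0$ the matrix whose columns are the basis vectors lies in $\mathrm{Sp}_{2n}(\mathbb{Z})$ and maps $e_1$ to $v$.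
\end{proof}

The definition of $\mathcal{L}$ asks for the existence of a group element, which is hard to count with. We replace it by an intrinsic condition. For a lattice $\Lambda\subset\mathbb{Q}^{2n}$ let
\[
\Lambda^\#=\{x\in\mathbb{Q}^{2n}:\omega(x,\Lambda)\subseteq\mathbb{Z}\}.
\]
If $\Lambda=h\Lambda_0$ with $h\in\mathrm{GL}_{2n}(\mathbb{Q})$, then $\Lambda^\#=(h^TJ^T)^{-1}\Lambda_0$. Hence $\Lambda_0^\#=\Lambda_0$ and $\mathrm{covol}(\Lambda^\#)=\mathrm{covol}(\Lambda)^{-1}$.

\begin{lemma}\label{lem:Lk}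
For a lattice $\Lambda\supseteq\Lambda_0$ and an integer $k\ge0$ the following are equivalent:
\begin{enumerate}
\item[(a)] $\Lambda=g\Lambda_0$ for some $g\in\mathrm{GL}_{2n}(\mathbb{Q})$ with $g^TJg=\pm p^{-k}J$;
\item[(b)] $\Lambda^\#=p^k\Lambda$;
\item[(c)] $p^k\omega(\Lambda,\Lambda)\subseteq\mathbb{Z}$ and $[\Lambda:\Lambda_0]=p^{nk}$.
\end{enumerate}
Let $\mathcal{L}_k$ be the set of such $\Lambda$. Then $\mathcal{L}$ is the disjoint union of the $\mathcal{L}_k$, every $\Lambda\in\mathcal{L}_k$ lies in $p^{-k}\Lambda_0$, and $\mathcal{L}_k$ is finite and stable under $\mathrm{Sp}_{2n}(\mathbb{Z})$.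
\end{lemma}

\begin{proof}
Let $\Lambda=g\Lambda_0$ with $g^TJg=\mu J$. Taking determinants gives $|\det g|=|\mu|^n$, so $[\Lambda:\Lambda_0]=|\mu|^{-n}$. As $\mu$ is rational, this is a power of $p$ exactly when $|\mu|=p^{-k}$ for some $k\ge0$. Thus $\mathcal{L}$ consists of the lattices satisfying (a) for some $k$, and $k$ is determined by the index $p^{nk}$. Moreover $\omega(gx,gy)=\mu\,\omega(x,y)$ is integral after multiplication by $p^k$ when $x,y\in\Lambda_0$. So (a) implies (c).

Assume (c). Integrality says $p^k\Lambda\subseteq\Lambda^\#$. Since $\mathrm{covol}(\Lambda)=p^{-nk}$, the lattice $\Lambda^\#$ has covolume $p^{nk}$ and $p^k\Lambda$ has covolume $p^{2nk-nk}=p^{nk}$. Hence they are equal, which is (b).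

Assume (b). Then $p^k\omega$ is integral on $\Lambda$. Every homomorphism $\Lambda\to\mathbb{Z}$ is $\omega(\cdot,y)$ for a unique $y\in\mathbb{Q}^{2n}$, and $y\in\Lambda^\#=p^k\Lambda$; so $p^k\omega$ is unimodular on $\Lambda$. By Lemma~\ref{lem:symp} there is a symplectic basis, and the matrix $g$ with these columns satisfies $p^kg^TJg=J$. This is (a).

From $\Lambda\supseteq\Lambda_0$ we get $p^k\Lambda=\Lambda^\#\subseteq\Lambda_0^\#=\Lambda_0$. So $\Lambda/\Lambda_0$ is a subgroup of the finite group $p^{-k}\Lambda_0/\Lambda_0$. Condition (c) is preserved by $\mathrm{Sp}_{2n}(\mathbb{Z})$.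
\end{proof}

To remove the polytope, exchange the order of summation: in $\sum_{\Lambda\in\mathcal{L}_k}\#(mP\cap\Lambda)$ each point $x$ is counted as often as there are lattices containing it. If this multiplicity depends only on the order of $x$ modulo $\Lambda_0$, the sum is a combination of point counts for the lattices $p^{-j}\Lambda_0$, on which the Ehrhart coefficients merely scale.

\begin{proposition}\label{prop:indep}
Let $0\le j\le k$. The number $A_{k,j}=\#\{\Lambda\in\mathcal{L}_k:x\in\Lambda\}$ is the same for all $x\in\mathbb{Q}^{2n}$ of order $p^j$ modulo $\Lambda_0$. Put $A_{k,k+1}=0$ and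
\[
T_k(z)=\sum_{j=0}^k(A_{k,j}-A_{k,j+1})z^j .
\]
Then every polytope $P$ with vertices in $\Lambda_0$ satisfies
\[
\sum_{\Lambda\in\mathcal{L}_k}E^\Lambda_\ell(P)=T_k(p^\ell)\,E^{\Lambda_0}_\ell(P)\qquad(0\le\ell\le2n).
\]
Hence $\mathcal{Z}_{n,\ell,p}(s)=\sum_{k\ge0}T_k(p^\ell)X^k$, independently of $P$.
\end{proposition}

\begin{proof}
For $j=0$ every $\Lambda\in\mathcal{L}_k$ contains $x$. Let $j\ge1$ and write $x=p^{-j}dv_1$ with $v_1\in\Lambda_0$ primitive and $d$ an integer prime to $p$. Complete $v_1$ to a basis $v_1,v_2,\dots$ of $\Lambda_0$, which has rank $2n\ge2$. The vector $v=dv_1+p^jv_2$ is primitive because $\gcd(d,p^j)=1$, and $p^{-j}v-x=v_2\in\Lambda_0$. So $x$ and $p^{-j}v$ lie in the same members of $\mathcal{L}_k$. By Lemma~\ref{lem:symp} some $\gamma\in\mathrm{Sp}_{2n}(\mathbb{Z})$ maps $v$ to $e_1$, and $\gamma$ permutes $\mathcal{L}_k$. Therefore $x$ lies in as many members as $p^{-j}e_1$.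

All $\Lambda\in\mathcal{L}_k$ lie in $p^{-k}\Lambda_0$. A point $x\in p^{-k}\Lambda_0$ of order $p^i$ lies in $p^{-j}\Lambda_0$ exactly when $j\ge i$, and $A_{k,i}=\sum_{j=i}^k(A_{k,j}-A_{k,j+1})$. Hence
\begin{align*}
\sum_{\Lambda\in\mathcal{L}_k}\#(mP\cap\Lambda)&=\sum_{j=0}^k(A_{k,j}-A_{k,j+1})\,\#(mP\cap p^{-j}\Lambda_0)\\
&=\sum_{j=0}^k(A_{k,j}-A_{k,j+1})\sum_{\ell=0}^{2n}E^{\Lambda_0}_\ell(P)\,p^{j\ell}m^\ell .
\end{align*}
Both sides are polynomials in $m$; compare the coefficients of $m^\ell$. Finally, $[\Lambda:\Lambda_0]^{-s}=X^k$ on $\mathcal{L}_k$.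
\end{proof}

The hypothesis $E^{\Lambda_0}_\ell(P)\ne0$ is needed only to divide: if it fails, the proposition says that the $\ell$th coefficients sum to zero over each $\mathcal{L}_k$.

\begin{remark}\label{rem:conv}
Statements about convergence refer to the series $\sum_kT_k(p^\ell)p^{-nks}$, in which lattices of equal index are grouped. Grouping is harmless for large $\mathrm{Re}(s)$. Each $E^\Lambda_\ell(P)$ is a fixed linear combination of the values $\#(mP\cap\Lambda)\le\#(p^kmP\cap\Lambda_0)$ for $1\le m\le2n+1$, hence is $O(p^{2nk})$ on $\mathcal{L}_k$; and $|\mathcal{L}_k|\le p^{4n^2k}$, because $\Lambda/\Lambda_0$ is generated by $2n$ elements of $p^{-k}\Lambda_0/\Lambda_0$. So the sum over $\mathcal{L}$ converges absolutely in a half-plane.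
\end{remark}

We are free to choose $P$, and the best choice makes $E_\ell$ the leading coefficient.

\begin{corollary}\label{cor:subspace}
For every subspace $U\subseteq\mathbb{Q}^{2n}$ of dimension $\ell$,
\[
T_k(p^\ell)=\sum_{\Lambda\in\mathcal{L}_k}[\Lambda\cap U:\Lambda_0\cap U].
\]
\end{corollary}

\begin{proof}
Let $P$ be the convex hull of $0$ and a basis of $\Lambda_0\cap U$. For $\ell\ge1$, formula \eqref{eq:vol} shows that $E^{\Lambda_0}_\ell(P)>0$ and $E^\Lambda_\ell(P)/E^{\Lambda_0}_\ell(P)=[\Lambda\cap U:\Lambda_0\cap U]$. For $\ell=0$ both sides of this equation are $1$. Apply Proposition~\ref{prop:indep}.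
\end{proof}

The proof also shows that an admissible $P$ exists for every $\ell$. Only the dimension of $U$ matters, not the restriction of $\omega$ to $U$.

\section{Sections, projections and duality}\label{sec:duality}

For $n=1$ the section $\mathbb{Z}p^{-a}e_1$ and the index $p^k$ determined the projection $p^{a-k}\mathbb{Z}$. In higher rank a covolume does not determine a lattice, and condition (b) of Lemma~\ref{lem:Lk} takes over.

If $\langle\,,\rangle\colon U_1\times U_2\to\mathbb{Q}$ is a perfect pairing and $L\subset U_1$ is a lattice, its dual $L^*=\{y\in U_2:\langle L,y\rangle\subseteq\mathbb{Z}\}$ is the lattice spanned by the dual basis of any basis of $L$; duals of lattices in $U_2$ are defined symmetrically. Then $L^{**}=L$, and $L\subseteq L'$ implies $L'^*\subseteq L^*$ with $[L^*:L'^*]=[L':L]$. For a subspace $U\subseteq\mathbb{Q}^{2n}$ of dimension $\ell$ let $U^\perp$ be its orthogonal for $\omega$, of dimension $2n-\ell$, and let $\pi_U\colon\mathbb{Q}^{2n}\to\mathbb{Q}^{2n}/U$ be the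 quotient map. Since $\omega$ is nondegenerate, it induces a perfect pairing $U^\perp\times\mathbb{Q}^{2n}/U\to\mathbb{Q}$.

\begin{lemma}\label{lem:proj}
Let $U$ be a subspace of dimension $\ell$ and let $\Lambda\in\mathcal{L}_k$. Then
\begin{enumerate}
\item[(a)] $\pi_U(\Lambda)=p^{-k}(\Lambda\cap U^\perp)^*$;
\item[(b)] $[\Lambda\cap U:\Lambda_0\cap U]=p^{k(\ell-n)}\,[\Lambda\cap U^\perp:\Lambda_0\cap U^\perp]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The image $\pi_U(\Lambda)$ is a lattice in $\mathbb{Q}^{2n}/U$. A vector $y\in U^\perp$ pairs integrally with it exactly when $\omega(y,\Lambda)\subseteq\mathbb{Z}$. So $\pi_U(\Lambda)^*=\Lambda^\#\cap U^\perp=p^k(\Lambda\cap U^\perp)$, and we dualize again.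

(b) The kernel of the surjection $\Lambda/\Lambda_0\to\pi_U(\Lambda)/\pi_U(\Lambda_0)$ consists of the classes of those $x\in\Lambda$ with $x-x_0\in U$ for some $x_0\in\Lambda_0$; it is the image of $\Lambda\cap U$, isomorphic to $(\Lambda\cap U)/(\Lambda_0\cap U)$. Hence
\begin{equation}\label{eq:mult}
[\Lambda:\Lambda_0]=[\Lambda\cap U:\Lambda_0\cap U]\cdot[\pi_U(\Lambda):\pi_U(\Lambda_0)],
\end{equation}
and this holds for any lattice $\Lambda\supseteq\Lambda_0$. Put $K=\Lambda\cap U^\perp$ and $K_0=\Lambda_0\cap U^\perp$. By (a), applied to $\Lambda\in\mathcal{L}_k$ and to $\Lambda_0\in\mathcal{L}_0$, the duals of $\pi_U(\Lambda)\supseteq\pi_U(\Lambda_0)$ are $p^kK\subseteq K_0$. Therefore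
\[
[\pi_U(\Lambda):\pi_U(\Lambda_0)]=[K_0:p^kK]=\frac{[K:p^kK]}{[K:K_0]}=\frac{p^{k(2n-\ell)}}{[K:K_0]}.
\]
Insert this and $[\Lambda:\Lambda_0]=p^{nk}$ into \eqref{eq:mult}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}(ii)]
Sum Lemma~\ref{lem:proj}(b) over $\Lambda\in\mathcal{L}_k$ and apply Corollary~\ref{cor:subspace} to $U$ and to $U^\perp$. This gives $T_k(p^\ell)=p^{k(\ell-n)}T_k(p^{2n-\ell})$. Multiply by $p^{-nsk}$, note that $k(\ell-n)-nsk=-nk\big(s-\frac{\ell-n}n\big)$, and sum over $k$.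
\end{proof}

\section{Gluing along a Lagrangian subspace}\label{sec:glue}

Part (a) of Lemma~\ref{lem:proj} is strongest when $U=U^\perp$, for then the section of $\Lambda$ determines its projection along the same subspace. This forces $\dim U=n$, and it is the reason why $\ell=n$ can be treated as directly as $\ell=0$. Let
\[
V=\bigoplus_{i=1}^n\mathbb{Q}e_i,\qquad W=\bigoplus_{i=1}^n\mathbb{Q}e_{n+i},\qquad V_0=V\cap\Lambda_0,\qquad W_0=W\cap\Lambda_0 .
\]
Both $V$ and $W$ are \emph{Lagrangian}: $\omega$ vanishes on them and they have dimension $n$, so $V^\perp=V$. We identify $\mathbb{Q}^{2n}/V$ with $W$, write $\pi$ for the projection onto $W$ along $V$, and put $\langle v,w\rangle=\omega(v,w)$ for $v\in V$, $w\in W$. Then $V_0^*=W_0$ and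
\begin{equation}\label{eq:omega}
\omega(v+w,v'+w')=\langle v,w'\rangle-\langle v',w\rangle\qquad(v,v'\in V,\ w,w'\in W).
\end{equation}
For $\Lambda\in\mathcal{L}_k$ the section $M=\Lambda\cap V$ satisfies $V_0\subseteq M\subseteq p^{-k}V_0$, and $\pi(\Lambda)=p^{-k}M^*$. Without self-duality this fails: for $n\ge2$ the lattice $\Lambda_0+\mathbb{Z}p^{-1}e_{n+1}$ has section $V_0$, but its projection is not a multiple of $W_0$.

It remains to count the ways of gluing $M$ to $p^{-k}M^*$. For $n=1$ the gluing datum was one number $\beta$. The feature that $n=1$ does not show appears for $k=1$.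

\begin{example}\label{ex:k1}
Let $k=1$ and identify $p^{-1}\Lambda_0/\Lambda_0$ with $\mathbb{F}_p^{2n}=\bar V\oplus\bar W$. Since $p\,\omega(p^{-1}u,p^{-1}v)=p^{-1}\omega(u,v)$, condition (c) of Lemma~\ref{lem:Lk} says that $L=\Lambda/\Lambda_0$ is a Lagrangian subspace of $\mathbb{F}_p^{2n}$. Fix $\bar M=L\cap\bar V$, of dimension $r$. The projection of $L$ to $\bar W$ has dimension $n-r$ and annihilates $\bar M$, so it is the annihilator $\bar M^\circ$ of $\bar M$. Thus $L$ is the graph of a linear map $\beta\colon\bar M^\circ\to\bar V/\bar M$ from a space to its dual, and by \eqref{eq:omega} the form vanishes on $L$ exactly when $\langle\beta w,w'\rangle=\langle\beta w',w\rangle$. So the gluing data are the \emph{symmetric} $(n-r)\times(n-r)$ matrices over $\mathbb{F}_p$, of which there are $p^{\binom{n-r+1}2}$. For $n=2$ the subspaces $\bar M$ of dimension $0,1,2$ number $1,\ p+1,\ 1$, the gluing data number $p^3,\ p,\ 1$, and the weights for $\ell=2$ are $1,\ p,\ p^2$. Hence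
\[
T_1(p^2)=p^3+(p+1)p^2+p^2=2p^3+2p^2,
\]
which is the coefficient of $X$ in the function $(1+p^2X)\big/\big((1-p^3X)^2(1-p^2X)\big)$ given by Theorem~\ref{thm:middle} for $n=2$.
\end{example}

For $k>1$ the gluing datum is still a symmetric matrix, but each entry lives modulo its own power of $p$. To see these powers we need coordinates adapted to $M$. By the elementary divisor theorem, for a lattice $M$ with $V_0\subseteq M\subseteq p^{-k}V_0$ there are a basis $f_1,\dots,f_n$ of $V_0$ and integers $k\ge\lambda_1\ge\dots\ge\lambda_n\ge0$ with $M=\bigoplus_i\mathbb{Z}p^{-\lambda_i}f_i$. The partition $\lambda=(\lambda_1,\dots,\lambda_n)$ is determined by the group $M/V_0\cong G_\lambda:=\bigoplus_i\mathbb{Z}/p^{\lambda_i}$ and is called the \emph{type} of $M$. With $|\lambda|=\sum_i\lambda_i$ we have $[M:V_0]=p^{|\lambda|}$.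

\begin{proposition}\label{prop:glue}
Let $V_0\subseteq M\subseteq p^{-k}V_0$ have type $\lambda$. The number of $\Lambda\in\mathcal{L}_k$ with $\Lambda\cap V=M$ is
\[
g_k(\lambda)=\prod_{1\le i\le j\le n}p^{\,k-\lambda_i}=p^{\,k\binom{n+1}2-\sum_{i=1}^n(n+1-i)\lambda_i}.
\]
\end{proposition}

\begin{proof}
Let $f_1^*,\dots,f_n^*$ be the basis of $W_0$ dual to $f_1,\dots,f_n$, and put $M'=p^{-k}M^*=\bigoplus_j\mathbb{Z}p^{\lambda_j-k}f_j^*$, which contains $W_0$ because $\lambda_j\le k$. We parametrize all lattices with section $M$ and projection $M'$, and then impose membership in $\mathcal{L}_k$.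

\emph{Parametrization.} For a $\mathbb{Q}$-linear map $B\colon W\to V$ let $\Lambda_B=M+\{w+Bw:w\in M'\}$. This is a lattice with $\Lambda_B\cap V=M$ and $\pi(\Lambda_B)=M'$. Conversely, let $\Lambda$ have section $M$ and projection $M'$. Lift each basis vector $w_j$ of $M'$ to an element $w_j+v_j\in\Lambda$ and define $B$ by $Bw_j=v_j$. Then $\Lambda_B\subseteq\Lambda$, and for $x\in\Lambda$ the difference $x-(\pi x+B\pi x)$ lies in $\Lambda\cap V=M$; so $\Lambda=\Lambda_B$. Further, $\Lambda_B=\Lambda_{B'}$ if and only if $(B-B')M'\subseteq M$. Write $Bf_j^*=\sum_ib_{ij}f_i$. The vector $B(p^{\lambda_j-k}f_j^*)$ lies in $M$ exactly when $p^{\lambda_j-k}b_{ij}\in p^{-\lambda_i}\mathbb{Z}$ for all $i$. Hence the lattices $\Lambda_B$ correspond bijectively to matrices of classes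
\[
b_{ij}\in\mathbb{Q}/p^{\,k-\lambda_i-\lambda_j}\mathbb{Z}\qquad(1\le i,j\le n).
\]
The modulus is symmetric in $i$ and $j$, which is what allows a symmetry condition on the classes.

\emph{Containing $\Lambda_0$.} We have $V_0\subseteq M\subseteq\Lambda_B$. A vector $w\in W_0\subseteq M'$ lies in $\Lambda_B$ exactly when $Bw\in M$. So $\Lambda_B\supseteq\Lambda_0$ if and only if $b_{ij}\in p^{-\lambda_i}\mathbb{Z}$ for all $i,j$. This is a condition on classes, since $\lambda_j\le k$ gives $p^{k-\lambda_i-\lambda_j}\mathbb{Z}\subseteq p^{-\lambda_i}\mathbb{Z}$. When it holds, \eqref{eq:mult} gives $[\Lambda_B:\Lambda_0]=[M:V_0]\,[M':W_0]=p^{|\lambda|}p^{nk-|\lambda|}=p^{nk}$. By Lemma~\ref{lem:Lk}(c) only integrality is left to check.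

\emph{Integrality.} For $m,m'\in M$ and $w,w'\in M'$, formula \eqref{eq:omega} gives
\[
p^k\omega(m+Bw+w,\;m'+Bw'+w')=p^k\langle m,w'\rangle-p^k\langle m',w\rangle+p^k\big(\langle Bw,w'\rangle-\langle Bw',w\rangle\big).
\]
The first two terms are integers because $p^kM'=M^*$. For $w=p^{\lambda_j-k}f_j^*$ and $w'=p^{\lambda_i-k}f_i^*$ the last term is $p^{\lambda_i+\lambda_j-k}(b_{ij}-b_{ji})$. So $p^k\omega$ is integral on $\Lambda_B$ if and only if the classes $b_{ij}$ and $b_{ji}$ coincide for all $i,j$.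

\emph{Counting.} The admissible matrices are given by one class for each pair $i\le j$, which must lie in both $p^{-\lambda_i}\mathbb{Z}$ and $p^{-\lambda_j}\mathbb{Z}$. As $\lambda_i\ge\lambda_j$, it ranges over $p^{-\lambda_j}\mathbb{Z}/p^{k-\lambda_i-\lambda_j}\mathbb{Z}$, a group of order $p^{k-\lambda_i}$. Each $i$ occurs in $n+1-i$ pairs $i\le j$.
\end{proof}

\section{Types, columns, and the case $\ell=n$}\label{sec:types}

Since $g_k(\lambda)$ depends only on the type of the section, we next count sections of a given type. For a partition $\lambda$ with at most $n$ parts let $I(\lambda)=\{i\in[n]:\lambda_i>\lambda_{i+1}\}$, where $\lambda_{n+1}=0$.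

\begin{lemma}\label{lem:N}
The number of lattices $M\supseteq V_0$ in $V$ of type $\lambda$ is
\[
N_\lambda=p^{\sum_{i=1}^n(n+1-2i)\lambda_i}\binom n{I(\lambda)}_{p^{-1}}.
\]
\end{lemma}

\begin{proof}
The map $M\mapsto M/V_0$ is a bijection onto the subgroups of $D=(\mathbb{Z}[1/p]/\mathbb{Z})^n$ isomorphic to $G=G_\lambda$. Each such subgroup is the image of $|\mathrm{Aut}\,G|$ injective homomorphisms $G\to D$, so we count these.

A homomorphism from $\mathbb{Z}/p^a$ to $D$ is an element killed by $p^a$, so $|\mathrm{Hom}(G,D)|=p^{n|\lambda|}$. Let $G[p]$ and $D[p]$ be the subgroups killed by $p$. They are $\mathbb{F}_p$-vector spaces of dimensions $r=\#\{i:\lambda_i>0\}$ and $n$. A homomorphism is injective if and only if its kernel has no element of order $p$, that is, if and only if its restriction to $G[p]$ is injective. Restriction $\mathrm{Hom}(G,D)\to\mathrm{Hom}(G[p],D[p])$ is onto: if $g_i$ generates the $i$th summand, then $G[p]$ has basis $p^{\lambda_i-1}g_i$ $(i\le r)$, and any prescribed image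 in $D[p]$ can be divided by $p^{\lambda_i-1}$ in $D$. All fibers of this surjective group homomorphism have the same size. So the proportion of injective maps equals the proportion of injective linear maps $\mathbb{F}_p^r\to\mathbb{F}_p^n$, namely
\[
\prod_{i=0}^{r-1}\frac{p^n-p^i}{p^n}=\frac{\varphi_n(p^{-1})}{\varphi_{n-r}(p^{-1})}.
\]
With $m_a=\#\{i\in[n]:\lambda_i=a\}$, the order of the automorphism group is \cite[II.(1.6)]{Mac}
\[
|\mathrm{Aut}\,G_\lambda|=p^{|\lambda|+2\sum_i(i-1)\lambda_i}\prod_{a\ge1}\varphi_{m_a}(p^{-1}).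
\]
Since $m_0=n-r$, the quotient is
\[
N_\lambda=p^{(n-1)|\lambda|-2\sum_i(i-1)\lambda_i}\,\frac{\varphi_n(p^{-1})}{\prod_{a\ge0}\varphi_{m_a}(p^{-1})}.
\]
The exponent is $\sum_i(n+1-2i)\lambda_i$. If $I(\lambda)=\{i_1<\dots<i_t\}$, then $\lambda$ is constant on the blocks of lengths $i_1,i_2-i_1,\dots,i_t-i_{t-1}$, with distinct positive values, and vanishes on the last $n-i_t$ positions. These lengths are the multiplicities $m_a$, so the fraction is the multinomial coefficient.
\end{proof}

Let $R_k(\lambda)=g_k(\lambda)N_\lambda$ be the number of $\Lambda\in\mathcal{L}_k$ whose section $\Lambda\cap V$ has type $\lambda$. Since $(n+1-2i)-(n+1-i)=-i$,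
\begin{equation}\label{eq:R}
R_k(\lambda)=\binom n{I(\lambda)}_{p^{-1}}\,p^{\,k\binom{n+1}2-\sum_ii\lambda_i}\qquad(\lambda_1\le k).
\end{equation}
To sum over $k$ and $\lambda$ we want a product with one factor for each power of $X$. The Young diagram of $\lambda$ fits into a box with $n$ rows and $k$ columns, so we read it by columns. Put
\[
c_j=\#\{i:\lambda_i\ge j\}\qquad(1\le j\le k).
\]
This is a bijection between partitions with at most $n$ parts and $\lambda_1\le k$, and sequences $c=(c_1,\dots,c_k)$ with $n\ge c_1\ge\dots\ge c_k\ge0$; let $\mathcal{C}_k$ be the set of these sequences. For instance, $n=3$, $k=4$, $\lambda=(3,1,1)$ gives $c=(3,1,1,0)$. For $i\in[n]$ we have $c_j=i$ exactly when $\lambda_{i+1}<j\le\lambda_i$, so $I(\lambda)$ is the set $I(c)$ of positive values of $c$. Counting the cells of the diagram by columns, once with weight $1$ and once with weight equal to the row index, gives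
\[
|\lambda|=\sum_{j=1}^kc_j,\qquad\sum_{i=1}^ni\lambda_i=\sum_{j=1}^k\binom{c_j+1}2 .
\]
Thus \eqref{eq:R} becomes
\begin{equation}\label{eq:columns}
R_k(\lambda)\,X^k=\binom n{I(c)}_{p^{-1}}\prod_{j=1}^ky_{c_j}.
\end{equation}
This is the meaning of $y_i$ anticipated in the introduction: it is the weight of a column of length $i$. Sums of such products are Igusa functions.

\begin{lemma}\label{lem:sum}
As formal power series in $u_0,\dots,u_n$,
\[
\sum_{k\ge0}\ \sum_{c\in\mathcal{C}_k}\binom n{I(c)}_Y\prod_{j=1}^ku_{c_j}=\frac1{1-u_0}\,\mathrm{Ig}_n(Y;u_1,\dots,u_n).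
\]
\end{lemma}

\begin{proof}
A weakly decreasing sequence is determined by the multiplicities $\epsilon_0,\dots,\epsilon_n\ge0$ of the values $0,\dots,n$, which are arbitrary, and $I(c)=\{i\ge1:\epsilon_i>0\}$. For fixed $I(c)=I$, the sum over $\epsilon_0\ge0$ gives $1/(1-u_0)$ and the sum over $\epsilon_i\ge1$ gives $u_i/(1-u_i)$ for each $i\in I$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:middle}]
By Corollary~\ref{cor:subspace} with $U=V$, each $\Lambda\in\mathcal{L}_k$ has weight $[\Lambda\cap V:V_0]=p^{|\lambda|}=\prod_jp^{c_j}$. By \eqref{eq:columns},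
\[
\mathcal{Z}_{n,n,p}(s)=\sum_{k\ge0}\sum_{\lambda_1\le k}R_k(\lambda)\,p^{|\lambda|}X^k=\sum_{k\ge0}\sum_{c\in\mathcal{C}_k}\binom n{I(c)}_{p^{-1}}\prod_{j=1}^kx_{c_j},
\]
where
\[
x_i=p^iy_i=p^{\binom{n+1}2-\binom i2}X\qquad(0\le i\le n),
\]
because $\binom{i+1}2-i=\binom i2$. Apply Lemma~\ref{lem:sum} with $u_i=x_i$. All $|x_i|$ are less than $1$ when $\mathrm{Re}(s)>\frac{n+1}2$, and there the series converges absolutely.
\end{proof}

With weight $1$ in place of $p^{|\lambda|}$, the same argument proves \eqref{eq:zero}.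

\section{The closed formula for all $\ell$}\label{sec:closed}

For $\ell\ne n$ no subspace of dimension $\ell$ is Lagrangian, so the weight in Corollary~\ref{cor:subspace} does not come with a gluing count like Proposition~\ref{prop:glue}. We return instead to Proposition~\ref{prop:indep}. There $\ell$ enters only through the argument $z=p^\ell$, and the coefficients $A_{k,j}$ concern a single vector, which we may take in $V$.

\begin{lemma}\label{lem:A}
For $1\le j\le k$,
\[
A_{k,j}=\sum_{\lambda_1\le k}R_k(\lambda)\,\frac{p^{c_j}-1}{p^n-1}\prod_{i<j}p^{\,c_i-n},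
\]
where $c\in\mathcal{C}_k$ is the column sequence of $\lambda$.
\end{lemma}

\begin{proof}
The elements of $G_\lambda$ killed by $p^j$ number $\prod_ip^{\min(\lambda_i,j)}=p^{c_1+\dots+c_j}$. So $G_\lambda$ has $\nu_j(\lambda)=p^{c_1+\dots+c_{j-1}}(p^{c_j}-1)$ elements of order $p^j$, and $p^{-k}V_0/V_0$, where all columns have length $n$, has $p^{n(j-1)}(p^n-1)$. Count the pairs $(x,\Lambda)$ with $x\in p^{-k}V_0/V_0$ of order $p^j$, $\Lambda\in\mathcal{L}_k$ and $x\in(\Lambda\cap V)/V_0$. A vector of $V$ has the same order modulo $V_0$ and modulo $\Lambda_0$, so each $x$ occurs in $A_{k,j}$ pairs. Each $\Lambda$ with section of type $\lambda$ occurs in $\nu_j(\lambda)$ pairs. Hence $A_{k,j}\,p^{n(j-1)}(p^n-1)=\sum_\lambda R_k(\lambda)\nu_j(\lambda)$.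
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}(i)]
Let $z=p^\ell$. Collecting the terms with $A_{k,j}$ in the definition of $T_k$ gives
\[
T_k(z)=A_{k,0}+(z-1)\sum_{j=1}^kz^{j-1}A_{k,j},
\]
and $A_{k,0}=|\mathcal{L}_k|=\sum_\lambda R_k(\lambda)$. By Lemma~\ref{lem:A} and \eqref{eq:columns},
\[
\mathcal{Z}_{n,\ell,p}(s)=\sum_{k\ge0}\sum_{c\in\mathcal{C}_k}\binom n{I(c)}_{p^{-1}}\prod_{i=1}^ky_{c_i}\Bigg(1+\frac{z-1}{p^n-1}\sum_{j=1}^k(p^{c_j}-1)\prod_{i<j}zp^{\,c_i-n}\Bigg).
\]
By Lemma~\ref{lem:sum}, the term $1$ contributes $\mathrm{Ig}_n(p^{-1};y_1,\dots,y_n)/(1-y_0)$.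

The second term is a sum over sequences $c$ with one marked position $j$. An entry of value $a$ before the mark has weight $zp^{a-n}y_a=\hat y_a$; the marked entry and the entries after it keep the weight $y_a$. Fix the marked value $h=c_j$. We may assume $h\ge1$, since the factor $p^h-1$ vanishes for $h=0$. As $c$ is decreasing, values above $h$ occur only before the mark and values below $h$ only after it, while $h$ may occur any number of times on either side. For fixed $I=I(c)\ni h$, summing over the multiplicities gives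
\[
\frac1{1-y_0}\cdot\frac{y_h}{(1-\hat y_h)(1-y_h)}\prod_{a\in I,\,a<h}\frac{y_a}{1-y_a}\prod_{a\in I,\,a>h}\frac{\hat y_a}{1-\hat y_a}.
\]
The multinomial coefficient splits in the same way. With $I_-=I\cap[h-1]$ and $I_+=\{a-h:a\in I,\ a>h\}\subseteq[n-h]$, inserting $\varphi_h\varphi_{n-h}$ in numerator and denominator gives
\[
\binom nI_Y=\binom n{\{h\}}_Y\binom h{I_-}_Y\binom{n-h}{I_+}_Y .
\]
The sets $I_-\subseteq[h-1]$ and $I_+\subseteq[n-h]$ vary independently. The sum over $I_+$ is $\mathrm{Ig}_{n-h}(p^{-1};\hat y_{h+1},\dots,\hat y_n)$ by definition. In $\mathrm{Ig}_h$ the subsets $I_-$ and $I_-\cup\{h\}$ have the same coefficient, and $1+\frac{y_h}{1-y_h}=\frac1{1-y_h}$; so the sum over $I_-$, together with the factor $1/(1-y_h)$, is $\mathrm{Ig}_h(p^{-1};y_1,\dots,y_h)$. Multiplying by $(z-1)(p^h-1)/(p^n-1)$ and summing over $h$ yields the formula.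
\end{proof}

\begin{example}\label{ex:n2}
Let $n=2$ and $z=p^\ell$. Then $y_0=p^3X$, $y_1=p^2X$, $y_2=X$, $\hat y_1=pzX$, $\hat y_2=zX$. The first term of the bracket and the term $h=2$ add up to
\[
\frac{1+pX}{(1-p^2X)(1-X)}\Big(1+\frac{(z-1)X}{1-zX}\Big)=\frac{1+pX}{(1-p^2X)(1-zX)}.
\]
Since $(1+p^{-1})(p-1)\,y_1=(p^2-1)\,pX$, the term $h=1$ is
\[
\frac{(z-1)\,pX}{(1-pzX)(1-p^2X)(1-zX)}.
\]
As $(1+pX)(1-pzX)+(z-1)pX=1-p^2zX^2$, we obtain
\[
\mathcal{Z}_{2,\ell,p}(s)=\frac{1-p^{\ell+2}X^2}{(1-p^3X)(1-p^2X)(1-p^{\ell+1}X)(1-p^\ell X)}.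
\]
For $\ell=2$ the numerator is $(1-p^2X)(1+p^2X)$, and we recover the function in Example~\ref{ex:k1}.
\end{example}

\section{The rightmost pole and the functional equation}\label{sec:pole}

Both remaining statements use the Igusa function over a common denominator. For $w$ in the symmetric group $S_n$ let
\[
\mathrm{Des}(w)=\{i\in[n-1]:w(i)>w(i+1)\},\qquad\mathrm{inv}(w)=\#\{(i,j):i<j,\ w(i)>w(j)\}.
\]

\begin{lemma}\label{lem:des}
For $n\ge1$,
\[
\mathrm{Ig}_n(Y;u_1,\dots,u_n)=\frac{\sum_{w\in S_n}Y^{\mathrm{inv}(w)}\prod_{i\in\mathrm{Des}(w)}u_i}{\prod_{i=1}^n(1-u_i)}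
\]
and
\[
\mathrm{Ig}_n(Y^{-1};u_1^{-1},\dots,u_n^{-1})=(-1)^n\,u_n\,Y^{-\binom n2}\,\mathrm{Ig}_n(Y;u_1,\dots,u_n).
\]
\end{lemma}

\begin{proof}
Inserting the letter $m$ into a permutation of $[m-1]$ creates $0,1,\dots,m-1$ new inversions according to its position, so $\sum_{w\in S_m}Y^{\mathrm{inv}(w)}=\varphi_m(Y)/(1-Y)^m$. A set $I\subseteq[n]$ cuts the positions $1,\dots,n$ into consecutive blocks, with a cut after each $i\in I$. A permutation $w$ is given by the permutation $w'$ obtained by sorting the values within each block, which satisfies $\mathrm{Des}(w')\subseteq I$, and by an arbitrary ordering of each block. Inversions between different blocks are the same for $w$ and $w'$, and those inside a block are the inversions of its ordering. Dividing the generating function of $S_n$ by those of the blocks gives $\binom nI_Y=\sum_{\mathrm{Des}(w')\subseteq I}Y^{\mathrm{inv}(w')}$. Insert this into the definition of $\mathrm{Ig}_n$. For fixed $w$,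
\[
\sum_{I\supseteq\mathrm{Des}(w)}\ \prod_{i\in I}\frac{u_i}{1-u_i}=\prod_{i\in\mathrm{Des}(w)}\frac{u_i}{1-u_i}\prod_{i\notin\mathrm{Des}(w)}\frac1{1-u_i},
\]
which proves the first formula.

Let $F(Y;u)$ be its numerator. The bijection $w\mapsto\bar w$ with $\bar w(i)=n+1-w(i)$ reverses all comparisons, so $\mathrm{inv}(\bar w)=\binom n2-\mathrm{inv}(w)$ and $\mathrm{Des}(\bar w)=[n-1]\setminus\mathrm{Des}(w)$. Hence $F(Y^{-1};u^{-1})=Y^{-\binom n2}\prod_{i<n}u_i^{-1}\cdot F(Y;u)$. In the denominator, $(1-u_i^{-1})^{-1}=-u_i(1-u_i)^{-1}$ for $1\le i\le n$. In the product only $u_n$ survives, because $n$ is never a descent.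
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}(iii)]
Put $d=\binom{n+1}2$. The series $\sum_kT_k(p^\ell)X^k$ represents a rational function of $X$, so its radius of convergence $\rho$ is the smallest modulus of a pole. Since $|X|=p^{-n\mathrm{Re}(s)}$, the abscissa of convergence $\sigma$ is given by $p^{-n\sigma}=\rho$, and the order of a pole is the same in $s$ and in $X$, as $s\mapsto p^{-ns}$ has nonzero derivative. The value $\rho=p^{-d}$ corresponds to $\sigma=d/n=\frac{n+1}2$.

Let $\ell<n$. For $i\ge1$ we have $y_i=p^{\,d-\binom{i+1}2}X$ and $\hat y_i=p^{\,d-(n-\ell)-\binom i2}X$, and both exponents are at most $d-1$. So the bracket in (i) is holomorphic for $|X|<p^{1-d}$. At $X=p^{-d}$ all $y_i,\hat y_i$ with $i\ge1$ lie in $(0,1)$ and the multinomial coefficients are positive, so the first term of the bracket is positive and the others are nonnegative. Thus in the disc $|X|<p^{1-d}$ the only pole is the simple pole of $1/(1-y_0)$ at $X=p^{-d}$. The inequality $\ell<n$ was used to keep the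 exponent of $\hat y_1$ below $d$.

Let $\ell>n$. Then $2n-\ell<n$, and (ii) translates the previous case by $\frac{\ell-n}n$.

Let $\ell=n$. By Theorem~\ref{thm:middle} and Lemma~\ref{lem:des},
\[
\mathcal{Z}_{n,n,p}(s)=\frac{F(p^{-1};x_1,\dots,x_n)}{\prod_{i=0}^n(1-x_i)},\qquad x_i=p^{\,d-\binom i2}X .
\]
Here $x_0=x_1=p^dX$: columns of lengths $0$ and $1$ have the same weight. For $i\ge2$ the exponent is smaller than $d$. So the denominator has no zero with $|X|<p^{-d}$ and a zero of order exactly $2$ at $X=p^{-d}$, where the numerator is a sum of positive terms.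
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}(iv)]
Inverting $p$ and $p^{-s}$ inverts $Y=p^{-1}$ and each monomial $x_i$. By Lemma~\ref{lem:des} the Igusa function in Theorem~\ref{thm:middle} is multiplied by $(-1)^nx_n\,p^{\binom n2}$, and the factor $(1-x_0)^{-1}$ is multiplied by $-x_0$. We have $x_0=p^{\binom{n+1}2-ns}$ and $x_n=p^{\,n-ns}$, and $\binom{n+1}2+\binom n2=n^2$. The total factor is $(-1)^{n+1}p^{\,n^2+n-2ns}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AMV}
Claudia Alfes, Joshua Maglione, Christopher Voll,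
\emph{Symplectic Hecke eigenbases from Ehrhart polynomials},
arXiv:2507.11728 (2025).

\bibitem{Mac}
Macdonald,
\emph{Symmetric Functions and Hall Polynomials},
2nd ed.

\end{thebibliography}
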